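
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Eventually fixed points of endomorphisms of hyperbolic groups: finite generation is undecidable}


\begin{abstract}
For an endomorphism $\varphi$ of a group, let $\operatorname{EvFix}(\varphi)$ and $\operatorname{EvPer}(\varphi)$ be the subgroups of points whose orbit contains a fixed point, respectively is finite. We show that for torsion-free hyperbolic groups there is no algorithm that decides whether $\operatorname{EvFix}(\varphi)$, or $\operatorname{EvPer}(\varphi)$, is finitely generated, and no algorithm that outputs a finite generating set whenever one exists. Both statements hold already for one fixed torsion-free hyperbolic group; the second holds for a family of endomorphisms whose eventually fixed subgroups are generated by a bounded number of elements. The method is to arrange that the generation of $\operatorname{EvFix}(\varphi)$ is governed by the orbits of a single permutation,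 and to encode a counter machine in the orbits of that permutation.
\end{abstract}

\section{Introduction}

\subsection{The question}

Endomorphisms are written on the right: for $\varphi\in\operatorname{End}(G)$ and $x\in G$, the image of $x$ is $x\varphi$. Let
\[
\operatorname{Fix}(\varphi)=\{x\in G: x\varphi=x\},\qquad \operatorname{Per}(\varphi)=\bigcup_{n\ge1}\operatorname{Fix}(\varphi^n)
\]
be the subgroups of fixed and of periodic points. The subgroups of \emph{eventually fixed} and of \emph{eventually periodic} points are
\begin{align*}
\operatorname{EvFix}(\varphi)&=\{x\in G: x\varphi^k\in\operatorname{Fix}(\varphi)\text{ for some }k\ge0\},\\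
\operatorname{EvPer}(\varphi)&=\{x\in G: x\varphi^k\in\operatorname{Per}(\varphi)\text{ for some }k\ge0\}.
\end{align*}
So $x$ lies in $\operatorname{EvFix}(\varphi)$ if its orbit contains a fixed point, and in $\operatorname{EvPer}(\varphi)$ if its orbit is finite.

If $\varphi$ is an automorphism, nothing new arises: a point whose image under $\varphi^k$ is fixed is itself fixed, so $\operatorname{EvFix}(\varphi)=\operatorname{Fix}(\varphi)$. In general $\operatorname{EvFix}(\varphi)$ is the increasing union of the preimages of $\operatorname{Fix}(\varphi)$ under the powers of $\varphi$; in particular it contains the kernel of every $\varphi^k$. It need not be finitely generated. For example, let $G$ be free on $x,z$, let $\chi:G\to\mathbb Z$ send $z\mapsto1$, $x\mapsto0$, and let $g\varphi=z^{2\chi(g)}$. Then $g\varphi^k=z^{2^k\chi(g)}$ for $k\ge1$, so the orbit of $g$ is infinite unless $\chi(g)=0$, and $\operatorname{EvFix}(\varphi)=\operatorname{EvPer}(\varphi)=\ker\chi$ is free on the elements $z^nxz^{-n}$, $n\in\mathbb Z$.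

It is known that for a finitely generated virtually free group $G$ there is an algorithm which, given $\varphi\in\operatorname{End}(G)$, decides whether $\operatorname{EvFix}(\varphi)$ is finitely generated. The following problem is posed in \cite{Carvalho}. \emph{Let $G$ be a (torsion-free) hyperbolic group and $\varphi\in\operatorname{End}(G)$. Is it decidable whether $\operatorname{EvFix}(\varphi)$, respectively $\operatorname{EvPer}(\varphi)$, is finitely generated and, if so, can a set of generators be effectively computed?}

Precisely, an \emph{input} $(G,\varphi)$ is a finite presentation $\langle A\mid R\rangle$, promised to define a hyperbolic group $G$, together with words $w_a$ over $A^{\pm1}$ for $a\in A$, promised to be such that $a\mapsto w_a$ defines an endomorphism $\varphi$ of $G$. A \emph{torsion-free hyperbolic input} is one for which $G$ is moreover promised to be torsion-free. For each of the two classes of inputs and each of the two subgroups there are two questions: is there an algorithm that decides finite generation, and is there an algorithm that, whenever the subgroup is finitely generated, halts and outputs a finite set of words generating it?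

\subsection{Results}

The answer to all of these questions is no. We abbreviate ``recursively enumerable'' to r.e.

\begin{theoremA}
There are a finite $C'(1/6)$ presentation of a torsion-free hyperbolic group $G$, a non-recursive r.e.\ set $\mathcal A\subset\mathbb N$, and computable families $\varphi_a,\varphi_a'\in\operatorname{End}(G)$ $(a\in\mathbb N)$ with the following properties.
\begin{enumerate}
\item $\operatorname{EvFix}(\varphi_a)=\operatorname{EvPer}(\varphi_a)$ and $\operatorname{EvFix}(\varphi_a')=\operatorname{EvPer}(\varphi_a')$ for all $a$.
\item $\operatorname{EvFix}(\varphi_a')$ is finitely generated if and only if $a\notin\mathcal A$. Hence for this fixed $G$ finite generation of $\operatorname{EvFix}$ (respectively $\operatorname{EvPer}$) is undecidable, and the set of endomorphisms for which it holds is not even r.e.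
\item $\operatorname{EvFix}(\varphi_a)$ is finitely generated for every $a$, by a number of elements bounded independently of $a$. But no algorithm, given $a$, outputs a finite set of words generating $\operatorname{EvFix}(\varphi_a)$. There is not even a computable function $\ell:\mathbb N\to\mathbb N$ such that $\operatorname{EvFix}(\varphi_a)$ is generated by elements of length at most $\ell(a)$ for all $a$.
\end{enumerate}
\end{theoremA}

\begin{theoremB}
The set of torsion-free hyperbolic inputs $(G,\varphi)$ for which $\operatorname{EvFix}(\varphi)$ (respectively $\operatorname{EvPer}(\varphi)$) is finitely generated is not co-r.e.\ either: no algorithm, run on torsion-free hyperbolic inputs, halts exactly on those for which the subgroup is not finitely generated.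
\end{theoremB}

A torsion-free hyperbolic input is a hyperbolic input, so Theorem~A settles the questions for both classes of groups and for both subgroups. Theorem~B is a complement: together the two theorems say that finite generation is neither r.e.\ nor co-r.e.\ on torsion-free hyperbolic inputs.

\subsection{How the proof goes}

The starting point is that a torsion-free hyperbolic group can have a two-generated normal subgroup whose quotient is an arbitrary finitely presented group (Section~\ref{sec:sc}), so undecidable properties of the quotient can be carried over to the hyperbolic group. For deciding finite generation with varying $G$ this works at once, with the map $g\mapsto z^{2\chi(g)}$ of the free example; it gives Theorem~B (Section~\ref{sec:B}). But in that family, whenever the subgroup is finitely generated, the same two letters generate it. For Theorem~A(3) we need subgroups of a fixed group that are always generated by boundedly many elements whose location is unknown.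

The endomorphisms that we use are a retraction followed by a conjugation: if $\pi:G\to S$ is a retraction onto a subgroup and $c\in S$, put $x\varphi=c^{-1}(x\pi)c$. Then $x\varphi^k=c^{-k}(x\pi)c^k$ for $k\ge1$, and if $S$ is torsion-free hyperbolic and $c\neq1$, the eventually fixed points are exactly the $x$ for which $x\pi$ commutes with $c$. We arrange that, modulo a two-generated normal subgroup, $\ker\pi$ is free on a basis indexed by a set $\Omega$ which $S$ permutes. Then $\operatorname{EvFix}(\varphi)$ is, modulo that subgroup, $F(\Omega)\rtimes C_S(c)$, and from a generating set of it one reads off points that meet all orbits of $C_S(c)$ on $\Omega$. As $\langle c\rangle$ has finite index in $C_S(c)$, everything depends on the orbits of the single permutation $c$ (Section~\ref{sec:conj}).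

It remains to find $\Omega$ and $c$. For the construction to yield a finitely presented group, we take $\Omega=P/D$ with $P$ finitely presented and $D$ finitely generated. We build such a $P$ from Houghton groups; it acts on a set of the form (vectors of natural numbers)\,$\times$\,(finitely many states), up to some bookkeeping, and induces on it all permutations which a reversible counter machine can need (Section~\ref{sec:P}). Finally we construct, from a reversible machine and an input $a$, permutations with one infinite orbit and a number of finite orbits which reflects the run on input $a$ (Sections~\ref{sec:machines} and~\ref{sec:orbits}). A fixed finite number of finite orbits that may or may not be present gives part (3); infinitely many that may or may not be present give part (2).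

\medskip
\noindent\textbf{Conventions.} Permutations and group actions on sets are on the left; permutations are composed from right to left. Homomorphisms between groups called $\varphi$ or $\pi$ are written on the right. $\mathbb N=\{0,1,2,\dots\}$ and $[m]=\{1,\dots,m\}$. $C_S(c)$ denotes a centralizer.

\section{Two small cancellation groups}\label{sec:sc}

\subsection{Facts about small cancellation and hyperbolic groups}

A finitely presented group is \emph{hyperbolic} if it satisfies a linear isoperimetric inequality. For a finite presentation with cyclically reduced relators let $\mathcal R_*$ be the set of all cyclic conjugates of the relators and their inverses. A \emph{piece} is a common prefix of two distinct elements of $\mathcal R_*$. The presentation is $C'(1/6)$ if $|p|<\frac16|r|$ whenever a piece $p$ is a prefix of $r\in\mathcal R_*$.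

\begin{itemize}
\item[(SC)] A group with a finite $C'(1/6)$ presentation is hyperbolic: by Greendlinger's lemma \cite[Ch.~V, Thm~4.4]{LS} Dehn's algorithm solves its word problem, and this gives a linear isoperimetric inequality. Every nontrivial element of finite order in it is conjugate to a power of some $v$ such that a relator has the form $v^n$ with $n\ge2$ \cite[Ch.~V, Thm~10.1]{LS}. So the group is torsion-free if no relator is a proper power.
\item[(Cent)] In a torsion-free hyperbolic group the centralizer of a nontrivial element is infinite cyclic.
\end{itemize}

\subsection{The construction}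

Let $P=\langle X\mid R\rangle$ be a finite presentation, $R$ consisting of nonempty reduced words, and let $D\le P$ be a subgroup generated by finitely many nonempty reduced words $d_1,\dots,d_r$ over $X^{\pm1}$. We want a hyperbolic group $S$ that surjects onto $P$, and above it a hyperbolic group $G$ with a new letter $y$ which, modulo a two-generated normal subgroup, commutes with the preimage of $D$ in $S$. Imposing such relations literally would in general destroy hyperbolicity. Instead each desired relation $u=1$ is padded to $uA=1$ with a long word $A$ in two extra letters, and further padded relations make the subgroup generated by the extra letters normal. Killing the extra letters gives back the desired relations.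

Let $S$ be generated by $X,a_1,a_2$ and $G$ by $X,a_1,a_2,y,b_1,b_2$, with relators as follows.
\begin{itemize}
\item \emph{Type 1}, for $S$ and for $G$: the words $u_iA_i$, $1\le i\le s_1$, where $u_i$ runs over all $r\in R$ and all $x^{\epsilon}a_jx^{-\epsilon}$ with $x\in X$, $\epsilon=\pm1$, $j=1,2$.
\item \emph{Type 2}, for $G$ only: the words $v_iB_i$, $1\le i\le s_2$, where $v_i$ runs over all $y\lambda y^{-1}\lambda^{-1}$ with $\lambda\in\{a_1,a_2,d_1,\dots,d_r\}$, and all $w^{\epsilon}b_jw^{-\epsilon}$ with $w\in X\cup\{a_1,a_2,y\}$, $\epsilon=\pm1$, $j=1,2$.
\end{itemize}
Here, with $U$ the maximal length of the $u_i$ and $v_i$ and with $L=100(s_1+s_2)+U+10$,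
\[
A_i=\prod_{l=1}^{100}a_1a_2^{L+100(i-1)+l},\qquad B_i=\prod_{l=1}^{100}b_1b_2^{L+100(i-1)+l}.
\]
All exponents lie in $(L,2L]$, and within each type they are pairwise distinct. If only $\langle X\mid R\rangle$ is given, with no $D$, then only the group $S$ is defined, with $s_2=0$ and $U$ the maximal length of the $u_i$.

\begin{lemma}\label{lem:sc}
Both presentations are $C'(1/6)$, and no relator is a proper power. So $S$ and $G$ are torsion-free hyperbolic.
\end{lemma}

\begin{proof}
Call the letters $a_1^{\pm1},a_2^{\pm1}$ \emph{$a$-letters}, and similarly for $b$. We use the following shapes.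
\begin{itemize}
\item $u_i$ is reduced, begins and ends with letters of $X^{\pm1}$, and contains no $a$-letter, or exactly one, flanked by letters of $X^{\pm1}$.
\item $v_i$ is reduced, its first and last letters are not $b$-letters, and it contains at most one $b$-letter, flanked by other letters. It contains no two adjacent $a$-letters, and as $B_i$ contains no $a$-letters, neither does the cyclic word $v_iB_i$.
\end{itemize}
In particular all relators are cyclically reduced. A \emph{marker} is a word $a_1a_2^na_1$ or $b_1b_2^nb_1$ with $n\ge1$. We claim that each marker occurs at most once in total in the cyclic words given by the relators and their inverses. In a type 1 relator adjacent $a$-letters occur only inside $A_i$, and there the markers are the words $a_1a_2^na_1$ with $n$ one of the first $99$ exponents of $A_i$; all exponents in type 1 are distinct. In the inverse of a type 1 relator adjacent $a$-letters are negative, while a marker is a positive word. Type 2 relators and their inverses have no adjacent $a$-letters. The same argument applies to $b$-markers, as adjacent $b$-letters occur only in the words $B_i^{\pm1}$. Taking inverses, each inverse of a marker occurs at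 most once as well.

Every relator contains a marker. In a proper power, read cyclically, every subword occurs at least twice, so no relator is a proper power. If a common prefix of $r,r'\in\mathcal R_*$ contains a marker or the inverse of one, then $r$ and $r'$ are read from the same cyclic word, starting at the same position relative to its unique occurrence, so $r=r'$. Hence a piece contains no marker and no inverse of a marker.

Now let $w$ be a prefix of an element of $\mathcal R_*$ with $|w|\ge U+8L+4$; say it comes from $(u_iA_i)^{\pm1}$, the other type being the same with $v_i,B_i$ and the letters $b_j$. If $w$ starts and ends inside $u_i^{\pm1}$, then, being too long to lie in it, $w$ contains all of $A_i^{\pm1}$. Otherwise removing the part of $w$ in $u_i^{\pm1}$ leaves at most two subwords of $A_i^{\pm1}$ of total length at least $8L+4$, and one of them has length at least $4L+2$. A subword of $A_i$ with at most one letter $a_1$ has length at most $2L+1+2L$. So in both cases $w$ contains two consecutive letters $a_1$ of $A_i$ (up to inversion) and the power of $a_2$ between them, hence a marker or the inverse of one, and $w$ is not a piece. Thus pieces have length less than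 $U+8L+4<9L<\frac16\cdot100L$, while every relator has length at least $100L$.

Omitting the type 2 relators does not affect the argument. Now apply (SC).
\end{proof}

Let $N_a=\langle a_1,a_2\rangle\le S$ and $N_b=\langle b_1,b_2\rangle\le G$. Let $\Omega=P/D$, a left $P$-set with base point $\omega_*=D$, and let $F(\Omega)$ be the free group with basis $\{e_\omega:\omega\in\Omega\}$.

\begin{lemma}\label{lem:structure}
\begin{enumerate}
\item $N_a$ is normal in $S$, and $S/N_a=P$.
\item The map $\pi$ with $y,b_1,b_2\mapsto1$ that is the identity on $X,a_1,a_2$ is a retraction of $G$ onto a subgroup which we identify with $S$.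
\item $N_b$ is normal in $G$ and contained in $\ker\pi$. Let $S$ act on $\Omega$ through $P$. Then $G/N_b\cong F(\Omega)\rtimes S$ by the map which is the identity on $S$ and sends $y$ to $e_{\omega_*}$, and $\pi$ induces the projection to $S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The relators $x^{\epsilon}a_jx^{-\epsilon}A_i$ say that $x^{\epsilon}a_jx^{-\epsilon}\in N_a$ for $\epsilon=\pm1$, so $N_a$ is normal. Setting $a_1=a_2=1$ in the presentation of $S$ leaves $\langle X\mid R\rangle$.

(2) The type 1 relators hold in $G$, so the identity on generators gives a homomorphism $S\to G$. All type 2 relators become trivial when $y,b_1,b_2$ are deleted, so $\pi:G\to S$ is well defined. The composition $S\to G\to S$ is the identity.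

(3) As in (1), the relators $w^{\epsilon}b_jw^{-\epsilon}B_i$ make $N_b$ normal, and $\pi$ kills $b_1,b_2$. Setting $b_1=b_2=1$ gives
\[
G/N_b=\langle S,y\mid [y,\lambda]=1\ (\lambda\in\Lambda)\rangle,\qquad \Lambda=\langle a_1,a_2,d_1,\dots,d_r\rangle\le S .
\]
As $\Lambda$ contains $N_a$ and maps onto $D$, it is the preimage of $D$ in $S$, that is, the stabilizer of $\omega_*$. In $F(\Omega)\rtimes S$ an element $\lambda\in\Lambda$ commutes with $e_{\omega_*}$, so the map of the statement is well defined. Conversely, $e_{g\omega_*}\mapsto gyg^{-1}$ $(g\in S)$ is well defined as $\Lambda$ centralizes $y$ in $G/N_b$, and together with the identity on $S$ it defines the inverse map.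
\end{proof}

Finiteness is used twice here: $P$ must be finitely presented for $S$ to be so, and $D$ finitely generated for finitely many type 2 relators to suffice.

\section{A first use: proof of Theorem B}\label{sec:B}

Let $T=\langle X\mid R\rangle$ be a finite presentation; we reduce the relators freely and delete empty ones. Let $G$ be the group called $S$ in Section~\ref{sec:sc}, built from $\langle X,z\mid R\rangle=T*\langle z\rangle$. By Lemmas~\ref{lem:sc} and~\ref{lem:structure} it is torsion-free hyperbolic, $N_a=\langle a_1,a_2\rangle$ is normal, and $G/N_a=T*\langle z\rangle$.

Every relator has exponent sum $0$ in $z$. So there is a homomorphism $\chi:G\to\mathbb Z$ with $z\mapsto1$ and all other generators $\mapsto0$, and $g\varphi=z^{2\chi(g)}$ defines an endomorphism of $G$. As $\chi(z)=1$, $z$ has infinite order, and $g\varphi^k=z^{2^k\chi(g)}$ for $k\ge1$. If $g\in\operatorname{EvPer}(\varphi)$, then $g\varphi^{k+n}=g\varphi^k$ for some $n,k\ge1$, which forces $\chi(g)=0$. If $\chi(g)=0$, then $g\varphi=1\in\operatorname{Fix}(\varphi)$. Hence $\operatorname{EvFix}(\varphi)=\operatorname{EvPer}(\varphi)=\ker\chi$.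

Since $N_a\le\ker\chi$ is finitely generated, $\ker\chi$ is finitely generated if and only if $\ker\chi/N_a$ is. The latter is the kernel of the map $T*\langle z\rangle\to\mathbb Z$ that kills $T$ and sends $z\mapsto1$, namely the free product of the groups $z^nTz^{-n}$, $n\in\mathbb Z$. A finite subset of this free product lies in the subproduct of finitely many factors. So it is finitely generated if and only if $T=1$.

By the Adian--Rabin theorem triviality of finitely presented groups is undecidable. It is r.e., so it is not co-r.e. As $(G,\varphi)$ is computed from the presentation of $T$, Theorem~B follows. \qed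

\medskip
When $T=1$, the subgroup $\ker\chi$ is generated by $a_1,a_2$. So this family says nothing about the second question, and its group varies with the input.

\section{Conjugation after a retraction}\label{sec:conj}

\subsection{Generators are orbit representatives}

We return to $G$, $S$, $\pi$, $\Omega=P/D$ of Section~\ref{sec:sc}; $S$ acts on $\Omega$ through $P$.

\begin{proposition}\label{prop:E}
Let $1\ne c\in S$, let $Z_c=C_S(c)$, and let $\varphi\in\operatorname{End}(G)$ be given by $x\varphi=c^{-1}(x\pi)c$.
\begin{enumerate}
\item $Z_c$ is infinite cyclic, $\langle c\rangle$ has finite index in it, and $\operatorname{EvFix}(\varphi)=\operatorname{EvPer}(\varphi)=\pi^{-1}(Z_c)=:E$.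
\item $E$ is finitely generated if and only if $\langle c\rangle$ has finitely many orbits on $\Omega$. If there are $n$ orbits, $E$ is generated by at most $n+3$ elements.
\item From a finite set of words generating $E$ one can compute words $g_1,\dots,g_l$ over the generators of $S$ such that every point of $\Omega$ lies in $Z_c\,g_i\omega_*$ for some $i$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Let $n\ge1$. As $S$ is torsion-free, $c^n\ne1$, and by (Cent) $C_S(c^n)$ is infinite cyclic. It is abelian and contains $c$, so $C_S(c^n)\subset C_S(c)$; the other inclusion is trivial. Thus $C_S(c^n)=Z_c$ for all $n\ge1$, and $\langle c\rangle$ is a nontrivial subgroup of the infinite cyclic group $Z_c$.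

Since $\pi$ is the identity on $S$, we have $x\varphi^k=c^{-k}(x\pi)c^k$ for $k\ge1$. So for $k,n\ge1$,
\[
x\varphi^{k+n}=x\varphi^k\iff x\pi\text{ commutes with }c^n\iff x\pi\in Z_c .
\]
If $x\varphi^k$ is fixed (periodic) for $k=0$, it is so for $k=1$. Hence $x\in\operatorname{EvFix}(\varphi)$ means that the left-hand side holds for some $k\ge1$ and $n=1$, and $x\in\operatorname{EvPer}(\varphi)$ means that it holds for some $k,n\ge1$. Both are equivalent to $x\pi\in Z_c$.

(2), (3) By Lemma~\ref{lem:structure}(3), $N_b\le E$ and $\bar E:=E/N_b=F(\Omega)\rtimes Z_c$. As $N_b$ is generated by two elements, $E$ is finitely generated if and only if $\bar E$ is. If $\langle c\rangle$ has $n$ orbits on $\Omega$, then $Z_c$ has at most $n$, and $\bar E$ is generated by a generator of $Z_c$ and the $e_\omega$ for $\omega$ in a set of representatives of the $Z_c$-orbits. So $E$ is generated by at most $n+3$ elements.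

Conversely, let $Y$ be a finite set of words generating $E$. Deleting the letters $b_j^{\pm1}$ from a word in $Y$ leaves a word $h_0y^{\epsilon_1}h_1\cdots y^{\epsilon_p}h_p$ with $h_i$ words over the generators of $S$ and $\epsilon_i=\pm1$. With $g_i=h_0h_1\cdots h_{i-1}$, its image in $G/N_b$ is
\[
\prod_{i=1}^p g_iy^{\epsilon_i}g_i^{-1}\cdot h_0h_1\cdots h_p=\prod_{i=1}^p e_{g_i\omega_*}^{\epsilon_i}\cdot s,\qquad s=h_0h_1\cdots h_p\in Z_c .
\]
Let $\Omega'$ be the union of the $Z_c$-orbits of all points $g_i\omega_*$ obtained in this way from the words in $Y$. The subgroup $F(\Omega')\rtimes Z_c$ of $\bar E$ contains generators of $\bar E$. So $F(\Omega')=F(\Omega)$ and $\Omega'=\Omega$. This proves (3) and shows that $Z_c$ has finitely many orbits; as $[Z_c:\langle c\rangle]<\infty$, so has $\langle c\rangle$.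
\end{proof}

The condition $c\ne1$ is needed: for $c=1$ we have $\varphi=\pi$ and $\operatorname{EvFix}(\varphi)=G$, whatever $\Omega$ is.

\subsection{The smallest case: one Houghton group}\label{subsec:example}

For a finite set $\mathcal R$ (of \emph{rays}) Houghton's group $H(\mathcal R)$ is the group of all permutations $g$ of $\mathbb N\times\mathcal R$ such that for each $j\in\mathcal R$ there is $t_j\in\mathbb Z$ with $g(n,j)=(n+t_j,j)$ for all large $n$. We use the following facts.
\begin{itemize}
\item[(H1)] $H(\mathcal R)$ is finitely presented if $|\mathcal R|\ge3$ (Brown \cite{Brown}).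
\item[(H2)] Let $A\subset\mathbb N\times\mathcal R$ be finite. The pointwise stabilizer of $A$ in $H(\mathcal R)$ is isomorphic to $H(\mathcal R)$ and transitive on the complement of $A$. Indeed, the bijection $(\mathbb N\times\mathcal R)\setminus A\to\mathbb N\times\mathcal R$ which maps each ray to itself monotonically is a translation far out on each ray, so conjugation by it is an isomorphism of the stabilizer with $H(\mathcal R)$; and the stabilizer contains all finitely supported permutations of the complement.
\end{itemize}

\begin{example}\label{ex:H3}
Let $P=H(\{1,2,3\})$, $\Omega=\mathbb N\times\{1,2,3\}$, and let $D$ be a point stabilizer, finitely generated by (H2) and (H1). Let $1\ne c\in S$ act on $\Omega$ with translation numbers $t_1,t_2,t_3$, and let $E$ be as in Proposition~\ref{prop:E}. If some $t_j=0$, then $c$ fixes all but finitely many points of ray $j$. If all $t_j\ne0$, then from a point far out one can move inward by applying $c$ (if $t_j<0$) or $c^{-1}$ (if $t_j>0$), so all orbits meet a finite set. Hence \emph{$E$ is finitely generated if and only if $t_1,t_2,t_3$ are all nonzero}.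

For instance, let $c$ act by $(n,1)\mapsto(n+1,1)$, $(n,2)\mapsto(n+1,2)$, $(n,3)\mapsto(n-2,3)$ for $n\ge2$, $(1,3)\mapsto(0,1)$, $(0,3)\mapsto(0,2)$. There are two orbits, both infinite; one of them is
\[
\cdots\to(5,3)\to(3,3)\to(1,3)\to(0,1)\to(1,1)\to\cdots .
\]
Now change $c$ so that $(3,3)\mapsto(0,1)$ and $(1,3)\mapsto(1,3)$. The infinite orbit is short-circuited, and a fixed point splits off. By Proposition~\ref{prop:E}(3), one of the points $g_i\omega_*$ read off from a finite generating set of $E$ must then be a fixed point of $c$, because $Z_c$ permutes the fixed points of $c$.
\end{example}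

So infinitely many finite orbits destroy finite generation, and every finite generating set reveals whether there are finite orbits at all. In the example both phenomena can be read off from the finite data describing $c$. The plan is to keep them and to replace $\mathbb N$ by $\mathbb N^m$, where permutations with simple local rules can compute.

\section{A finitely presented group of counter permutations}\label{sec:P}

We need a finitely presented group $P$ acting transitively on a set like $\mathbb N^m\times\Sigma$ ($\Sigma$ a finite set of ``states''), with finitely generated point stabilizers, and inducing the permutations that change one coordinate and the state, conditionally on some other coordinates being zero. We do not look for $P$ inside the symmetric group, where finite presentability would be hard to control. We take an amalgam of permutation groups, one for each pair (active coordinate, set of coordinates tested for zero). Then finite presentability is automatic; the price is that $P$ need not act faithfully, which does no harm. Point stabilizers are controlled by their action on the Bass--Serre tree; for this it is important that the \emph{edge} groups have finitely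 many orbits on $\Omega$.

\subsection{The group}

Fix $m\ge1$ and a finite nonempty set $\Sigma$. To have finitely presented groups acting on each coordinate we replace $\mathbb N$ by three rays. Let $\hat{\mathbb N}=\mathbb N\times\{1,2,3\}$ and write $|p|=n$ for $p=(n,b)\in\hat{\mathbb N}$. Let
\begin{itemize}
\item $H=H(\{1,2,3\})$, acting on $\hat{\mathbb N}$, and $H^0\le H$ the pointwise stabilizer of the three points with $|p|=0$;
\item $K$ the group of permutations $g$ of $\hat{\mathbb N}\times\Sigma=\mathbb N\times\mathcal R$, $\mathcal R=\{1,2,3\}\times\Sigma$, for which there are $\sigma\in\operatorname{Sym}(\mathcal R)$ and $t_j\in\mathbb Z$ with $g(n,j)=(n+t_j,\sigma(j))$ for all $j\in\mathcal R$ and all large $n$.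
\end{itemize}
The homomorphism $g\mapsto\sigma$ has kernel $H(\mathcal R)$, so $K$ contains $H(\mathcal R)$ with finite index. By (H1) and (H2), $H$, $H^0\cong H$ and $K$ are finitely presented. Their point stabilizers are finitely generated: for $H$ and $H^0$ they are pointwise stabilizers of finite sets in $H$, and for $K$ they contain a point stabilizer of $H(\mathcal R)$ with finite index. $H$ is transitive on $\hat{\mathbb N}$, $K$ on $\hat{\mathbb N}\times\Sigma$, and $H^0$ has four orbits on $\hat{\mathbb N}$.

Let $\Omega=\hat{\mathbb N}^m\times\Sigma$, and for $I\subset[m]$ let
\[
\Omega_I=\{(p_1,\dots,p_m,s)\in\Omega:\ |p_j|=0\text{ for all }j\in I\}.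
\]
Let $i\in[m]$ and $I\subset[m]\setminus\{i\}$. We define groups acting on $\Omega$:
\begin{itemize}
\item $V=H^m$, acting coordinatewise.
\item $W_{i,I}=K\times H'\times\prod_{j\notin I\cup\{i\}}H\times\prod_{j\in I}H^0$, where $H'=H$ if $I\ne\emptyset$ and $H'=1$ if $I=\emptyset$. Here $K$ acts on $(p_i,s)$ at points of $\Omega_I$ and trivially elsewhere, $H'$ acts on $p_i$ at points of $\Omega\setminus\Omega_I$ and trivially elsewhere, and the factors indexed by $j$ act on $p_j$ everywhere. All factors preserve $\Omega_I$, because $i\notin I$ and $H^0$ fixes the points with $|p|=0$. So these actions commute, and $W_{i,I}$ acts.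
\item $U_{i,I}=H\times\prod_{j\notin I\cup\{i\}}H\times\prod_{j\in I}H^0$. It embeds in $V$ with the first factor at coordinate $i$, and in $W_{i,I}$ by mapping $g$ in the first factor to $(g\times\operatorname{id}_\Sigma,\,g)\in K\times H'$ (to $g\times\operatorname{id}_\Sigma\in K$ if $I=\emptyset$). In both cases $g$ acts on $p_i$ at all points of $\Omega$. So the two actions of $U_{i,I}$ on $\Omega$ agree.
\end{itemize}
The factor $H'$ makes this agreement possible: without it the edge group could not move $p_i$ outside $\Omega_I$, and it would have infinitely many orbits.

Let $P$ be the amalgam of $V$ and all $W_{i,I}$ along the $U_{i,I}$, that is, the fundamental group of the star of groups with center $V$, leaves $W_{i,I}$ and edge groups $U_{i,I}$. As the actions agree on edge groups, $P$ acts on $\Omega$. As generating set $X$ we take the union of finite generating sets of the vertex groups; those of the $W_{i,I}$ are chosen to contain a fixed finite generating set of the factor $K$. Each $x\in X$ acts on $\Omega$ by an explicit computable permutation.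

\begin{lemma}\label{lem:P}
$P$ is finitely presented and transitive on $\Omega$. For $\omega_*\in\Omega$ the stabilizer $D=\operatorname{Stab}_P(\omega_*)$ is finitely generated.
\end{lemma}

\begin{proof}
The vertex groups are finitely presented and the edge groups finitely generated, so $P$ is finitely presented. The factor $K\le W_{i,\emptyset}$ acts transitively on the pairs $(p_i,s)$ without changing the other coordinates; using $i=1,\dots,m$ we see that $P$ is transitive.

\emph{Orbits.} $V$ has $|\Sigma|$ orbits on $\Omega$. $U_{i,I}$ has $4^{|I|}|\Sigma|$ orbits, since $H^0$ has four orbits on $\hat{\mathbb N}$. Hence $W_{i,I}\ge U_{i,I}$ has finitely many.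

\emph{Stabilizers.} The stabilizer of $(p,s)$ in $V$ is $\prod_j\operatorname{Stab}_H(p_j)$. The stabilizer in $W_{i,I}$ is $\operatorname{Stab}_K(p_i,s)\times H'\times\prod_j\operatorname{Stab}(p_j)$ if $(p,s)\in\Omega_I$, and $K\times\operatorname{Stab}_{H'}(p_i)\times\prod_j\operatorname{Stab}(p_j)$ otherwise (with $j\ne i$ and stabilizers in $H$ or $H^0$), because on $\Omega_I$ and on its complement the factors that do not act trivially act on different components. All these groups are finitely generated.

\emph{The tree.} Let $\mathcal T$ be the Bass--Serre tree of $P$; its vertices and edges are the cosets $gY$ of the vertex and edge groups $Y$. As $P$ is transitive, the map $DgY\mapsto Yg^{-1}\omega_*$ is a bijection $D\backslash P/Y\to Y\backslash\Omega$. Hence $D\backslash\mathcal T$ is finite. The stabilizer in $D$ of the vertex $gY$ is $D\cap gYg^{-1}=g\operatorname{Stab}_Y(g^{-1}\omega_*)g^{-1}$, which is finitely generated. A group acting on a tree with finite quotient and finitely generated vertex stabilizers is finitely generated.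
\end{proof}

So $\Omega\cong P/D$. Choosing a finite presentation of $P$ on $X$ with nonempty reduced relators and nonempty reduced words generating $D$, we can apply Sections~\ref{sec:sc} and~\ref{sec:conj} to $(P,D)$.

\subsection{Counter permutations}

Let $\Omega_0=\mathbb N^m\times\Sigma$, with points $(x_1,\dots,x_m,s)$. Recording the rays separately, $\Omega=\Omega_0\times\{1,2,3\}^m$. Let $\mathcal K(\Sigma)$ be the group of permutations $\kappa$ of $\mathbb N\times\Sigma$ with $\kappa(n,s)=(n+t_s,\sigma(s))$ for large $n$, for some $\sigma\in\operatorname{Sym}(\Sigma)$ and $t_s\in\mathbb Z$. For $i\in[m]$, $I\subset[m]\setminus\{i\}$ and $\kappa\in\mathcal K(\Sigma)$ let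
\[
\varepsilon_{i,I,\kappa}\in\operatorname{Sym}(\Omega_0)\quad\text{apply $\kappa$ to $(x_i,s)$ at points with $x_j=0$ for all $j\in I$, and fix all other points.}
\]
Let $\mathcal C(m,\Sigma)$ be the group generated by all $\varepsilon_{i,I,\kappa}$. We call its elements \emph{counter permutations}. As $\varepsilon_{i,I,\kappa}^{-1}=\varepsilon_{i,I,\kappa^{-1}}$, every counter permutation is a product of $\varepsilon$'s. An element of $\mathcal K(\Sigma)$, and likewise one of $K$, is described by finite data: $\sigma$, the translation numbers, a bound $n_0$ from which on the formula holds, and the images of the finitely many points with $n<n_0$. From such data one can compute data for products and inverses and decide equality. Elements $\kappa\in\mathcal K(\Sigma)$ are always given in this way.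

\begin{lemma}\label{lem:realize}
From an expression of $g\in\mathcal C(m,\Sigma)$ as a product of $\varepsilon$'s one can compute a word over $X^{\pm1}$ which acts on $\Omega$ as $g\times\operatorname{id}_{\{1,2,3\}^m}$.
\end{lemma}

\begin{proof}
It suffices to treat $g=\varepsilon_{i,I,\kappa}$. The permutation $\hat\kappa$ of $\hat{\mathbb N}\times\Sigma$ which acts as $\kappa$ on $(|p|,s)$ and keeps the ray $b\in\{1,2,3\}$ lies in $K$. As an element of $K\le W_{i,I}$ it acts on $\Omega$ as required. To find a word for it, we enumerate the words in the fixed finite generating set of $K$, compute their data, and stop when $\hat\kappa$ is found.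
\end{proof}

We shall often perform a counter permutation only under a condition.

\begin{lemma}[Conditioning]\label{lem:cond}
Let $g\in\mathcal C(m',\Sigma')$. Let $m'$ of $m$ coordinates be selected, let $I_0$ be a set of other coordinates, let $\Sigma=\Sigma'\times\Sigma''$ and $\Sigma_0''\subset\Sigma''$. The permutation of $\mathbb N^m\times\Sigma$ which acts as $g$ on the selected coordinates and $s'$ at points with $s''\in\Sigma_0''$ and $x_j=0$ for all $j\in I_0$, and trivially elsewhere, lies in $\mathcal C(m,\Sigma)$, and an expression of it as a product of $\varepsilon$'s can be computed from one for $g$.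
\end{lemma}

\begin{proof}
In a product of $\varepsilon$'s representing $g$ replace each $\varepsilon_{i,I,\kappa}$ by $\varepsilon_{i,I\cup I_0,\kappa'}$, where $\kappa'$ acts as $\kappa$ on $(n,s')$ if $s''\in\Sigma_0''$ and trivially otherwise. These factors change neither $s''$ nor $x_j$ for $j\in I_0$, so the condition remains true or false throughout.
\end{proof}

\section{Reversible counter machines}\label{sec:machines}

A \emph{$k$-counter machine} is a finite set of quadruples $[q,i,o,q']$ with source state $q$, target state $q'$, counter $i\in[k]$, and operation $o\in\{\mathsf z,\mathsf p,+,-\}$. The \emph{tests} $\mathsf z$ and $\mathsf p$ are applicable in state $q$ if counter $i$ is zero, respectively positive, and one passes to $q'$. The operation $+$ is always applicable in state $q$ and adds $1$ to counter $i$; the operation $-$ is applicable in state $q$ if counter $i$ is positive and subtracts $1$; in both cases one passes to $q'$. The machine is \emph{deterministic} (respectively \emph{reversible}) if any two distinct quadruples with the same source (respectively the same target) are the two tests $\mathsf z$ and $\mathsf p$ of the same counter. In a deterministic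 machine at most one quadruple is applicable in each configuration. In a reversible machine at most one quadruple can have led into a given configuration.

We use Minsky's theorem, that counter machines compute all partial recursive functions, in the following form.
\begin{itemize}
\item[(Min)] There are $k_0$ and a deterministic $k_0$-counter machine with states $q_0\ne q_f$, no quadruple having source $q_f$, such that the set $\mathcal A$ of all $a\in\mathbb N$ for which the machine, started in $q_0$ with counters $(a,0,\dots,0)$, reaches $q_f$, is not recursive.
\end{itemize}
(The instruction ``if counter $i$ is $0$ go to $q'$, else subtract $1$ and go to $q''$'' is given by $[q,i,\mathsf z,q']$, $[q,i,\mathsf p,q^*]$, $[q^*,i,-,q'']$.) The set $\mathcal A$ is r.e., by running the machine.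

Steps of a machine will have to be parts of permutations, so we need reversibility. Reversible universal machines are due to Morita \cite{Morita}; we give a direct argument. The obstruction to reversibility is that several quadruples may lead into one state. We merge such branches two at a time and push one bit, telling which branch was taken, onto a history counter $h$, by $h\mapsto2h+\epsilon$.

\begin{lemma}\label{lem:rev}
With $k=k_0+2$ there is a deterministic and reversible $k$-counter machine with the properties in {\rm(Min)} and with the same set $\mathcal A$.
\end{lemma}

\begin{proof}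
Add two counters $h,u$. For states $E_0,E_1,E'$ let the gadget $\operatorname{Merge}(E_0,E_1\to E')$ consist of the following quadruples, where $d_0,\dots,d_5,x,w_0,\dots,w_3$ are new states. The first two lines multiply $h$ by two, moving it to $u$, and add the bit; the last line moves $u$ back to $h$.
\begin{align*}
&[E_0,u,\mathsf z,d_0],\quad [E_1,u,\mathsf z,d_4],\quad [d_0,h,\mathsf z,x],\\
&[d_0,h,\mathsf p,d_1],\quad [d_1,h,-,d_2],\quad [d_2,u,+,d_3],\quad [d_3,u,\mathsf p,d_4],\quad [d_4,u,+,d_5],\quad [d_5,u,\mathsf p,d_0],\\
&[x,h,\mathsf z,w_0],\quad [w_0,u,\mathsf p,w_1],\quad [w_1,u,-,w_2],\quad [w_2,h,+,w_3],\quad [w_3,h,\mathsf p,w_0],\quad [w_0,u,\mathsf z,E'].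
\end{align*}
The states occurring twice as a source are $d_0$ (tests $\mathsf z,\mathsf p$ of $h$) and $w_0$ (tests of $u$). Those occurring twice as a target are $d_0$ (from $E_0,d_5$) and $d_4$ (from $E_1,d_3$), both with tests $\mathsf z,\mathsf p$ of $u$, and $w_0$ (from $x,w_3$), with tests of $h$. $E_0$ and $E_1$ occur once as sources and not as targets; $E'$ occurs once as a target and not as a source.

Run the gadget with $h=n$, $u=0$. From $E_0$ one reaches $d_0$ with $(h,u)=(n,0)$. From $E_1$ one passes through $d_4$ and $d_5$ and reaches $d_0$ with $(h,u)=(n,1)$. A round through $d_0,d_1,\dots,d_5$ back to $d_0$ lowers $h$ by $1$ and raises $u$ by $2$. So, starting from $E_\epsilon$, one reaches $x$ with $(h,u)=(0,2n+\epsilon)$. The loop at $w_0$ moves $u$ to $h$, and one reaches $E'$ with $(h,u)=(2n+\epsilon,0)$. The other counters are unchanged.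

Now take the machine of (Min). For every state $p$ that is the target of $l\ge2$ quadruples $\tau_1,\dots,\tau_l$, replace the target of $\tau_i$ by a new state $p_i$, and add the gadgets $\operatorname{Merge}(p^{(j-1)},p_j\to p^{(j)})$ for $j=2,\dots,l$, where $p^{(1)}=p_1$, $p^{(l)}=p$ and the other $p^{(j)}$ are new states. In the resulting machine every old state is the target of at most one quadruple and is the source of the same quadruples as before, up to the change of targets. Each $p_i$, and each $p^{(j)}$ with $j<l$, is the target of one quadruple and the source of one. So the machine is deterministic and reversible. Started in $q_0$ with counters $(a,0,\dots,0)$, it runs through the old states in the same order and with the same values of the old counters as before, with $u=0$ at these moments. So it reaches $q_f$ if and only if $a\in\mathcal A$. The new quadruples have new states as sources, so $q_f$ is still no source.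
\end{proof}

\section{Permutations whose orbits know the run of a machine}\label{sec:orbits}

The step of a reversible deterministic machine is a partial injection, and we shall extend it to a permutation $\mathbf M$ of a set $Y$ of configurations (with additional states and one additional coordinate). But the orbits of $\mathbf M$ itself are of no use: there are infinitely many of them, and we have no control over them. We proceed in three steps.
\begin{enumerate}
\item \emph{Back and forth.} We run $\mathbf M$ for $n$ steps and then undo them. This turns all orbits into finite cycles, one for each pair $(y,n)$, whatever the machine does. The only information about the run that we use is whether $\mathbf M^ny$ has a prescribed state $h$.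
\item \emph{Threading.} We connect all these cycles to a single infinite orbit, using a counter permutation with exactly one orbit on $\mathbb N^d\times\text{(states)}$.
\item \emph{Short circuit.} At a cycle with $y$ the input configuration and with $\mathbf M^ny$ in state $h$, and only there, we make the thread bypass some points, as in Example~\ref{ex:H3}. These split off as finite orbits.
\end{enumerate}

\subsection{First return maps and back and forth}

\begin{lemma}\label{lem:return}
Let $\lambda$ be a permutation of a set $\mathcal Y$, all of whose orbits are finite and meet $\mathcal B\subset\mathcal Y$, and let $\lambda_{\mathcal B}$ be its first return map to $\mathcal B$. Let $\beta$ be a permutation of $\mathcal Y$ which is the identity off $\mathcal B$. Then every orbit of $\lambda\beta$ meets $\mathcal B$ in exactly one orbit of $\lambda_{\mathcal B}\circ\beta|_{\mathcal B}$, and it is finite if and only if that orbit is finite.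
\end{lemma}

\begin{proof}
Start at $z\in\mathcal B$. As $\beta$ is trivial off $\mathcal B$, iterating $\lambda\beta$ gives $\lambda(\beta z),\lambda^2(\beta z),\dots$ until $\mathcal B$ is entered, at $\lambda_{\mathcal B}(\beta z)$, after finitely many steps. So $\lambda_{\mathcal B}\circ\beta|_{\mathcal B}$, a permutation of $\mathcal B$, is the first return map of $\lambda\beta$. If $x\notin\mathcal B$, write $x=\lambda^k(z')$ with $z'\in\mathcal B$ and $k\ge1$ minimal. Then $\lambda^i(z')\notin\mathcal B$ for $0<i<k$, and so $x=(\lambda\beta)^k(\beta^{-1}z')$. So every orbit of $\lambda\beta$ meets $\mathcal B$ and is the union of finite segments starting at its points in $\mathcal B$.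
\end{proof}

Consider two coordinates $r,t\in\mathbb N$ (``remaining time'' and ``elapsed time'') and a direction in $\{\mathsf f,\mathsf b\}$ (forward, backward). Let $\zeta_r$ act on $r$ and the direction, and $\zeta_t$ on $t$ and the direction, by
\begin{align*}
\zeta_r:&\quad (r,\mathsf f)\mapsto(r-1,\mathsf f)\ (r\ge1),\qquad (0,\mathsf f)\mapsto(0,\mathsf b),\qquad (r,\mathsf b)\mapsto(r+1,\mathsf b);\\
\zeta_t:&\quad (t,\mathsf f)\mapsto(t+1,\mathsf f),\qquad (t,\mathsf b)\mapsto(t-1,\mathsf b)\ (t\ge1),\qquad (0,\mathsf b)\mapsto(0,\mathsf f).
\end{align*}
Both have the form $\varepsilon_{i,\emptyset,\kappa}$. Let $\mathbf M$ be a permutation of a set $Y$. On points $(t,r,z,\cdot)$ with $z\in Y$ let $\mu_{\mathsf f}$ apply $\mathbf M$ to $z$ if the direction is $\mathsf f$, let $\mu_{\mathsf b}$ apply $\mathbf M^{-1}$ to $z$ if the direction is $\mathsf b$ (each being trivial in the other direction), and put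
\[
\lambda_0=\zeta_t\,\mu_{\mathsf f}\,\zeta_r\,\mu_{\mathsf b}.
\]
Reading from right to left we find
\begin{align*}
(t,r,z,\mathsf f)&\mapsto\begin{cases}(t+1,r-1,\mathbf Mz,\mathsf f)&r\ge1,\\(t-1,0,z,\mathsf b)&r=0,\ t\ge1,\\(0,0,z,\mathsf f)&r=t=0,\end{cases}\\
(t,r,z,\mathsf b)&\mapsto\begin{cases}(t-1,r+1,\mathbf M^{-1}z,\mathsf b)&t\ge1,\\(0,r+1,\mathbf M^{-1}z,\mathsf f)&t=0.\end{cases}
\end{align*}
For instance, starting with $r=2$ and $t=0$, the machine is run twice and then undone twice:
\[
(0,2,y,\mathsf f)\to(1,1,\mathbf My,\mathsf f)\to(2,0,\mathbf M^2y,\mathsf f)\to(1,0,\mathbf M^2y,\mathsf b)\to(0,1,\mathbf My,\mathsf b)\to(0,2,y,\mathsf f).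
\]

\begin{lemma}[Back and forth]\label{lem:bf}
All orbits of $\lambda_0$ are finite. Each meets $\{t=0,\ \text{direction }\mathsf f\}$ in exactly one point $(0,n,y,\mathsf f)$, and it contains exactly one point with $r=0$ and direction $\mathsf f$, namely $(n,0,\mathbf M^ny,\mathsf f)$.
\end{lemma}

\begin{proof}
For $n\ge0$ and $y\in Y$ put
\[
f_k=(k,n-k,\mathbf M^ky,\mathsf f)\ (0\le k\le n),\qquad b_k=(n-1-k,k,\mathbf M^{n-k}y,\mathsf b)\ (0\le k\le n-1).
\]
By the formulas $\lambda_0$ permutes these points cyclically, $f_0\to\cdots\to f_n\to b_0\to\cdots\to b_{n-1}\to f_0$; for $n=0$ the point $f_0$ is fixed. Every point lies on exactly one such cycle: $(t,r,z,\mathsf f)$ on the one with $n=t+r$ and $y=\mathbf M^{-t}z$, and $(t,r,z,\mathsf b)$ on the one with $n=t+r+1$ and $y=\mathbf M^{-t-1}z$. The assertions can now be read off.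
\end{proof}

\subsection{A single thread}

Let $\Sigma_1=\{+,-\}$ and $\Sigma_{d+1}=\Sigma_d\times\{\mathsf f,\mathsf b\}$, so $|\Sigma_d|=2^d$.

\begin{lemma}\label{lem:thread}
For every $d\ge1$ and every finite nonempty set $\Phi$ there is $\gamma_d\in\mathcal C(d,\Phi\times\Sigma_d)$ with exactly one orbit on $\mathbb N^d\times\Phi\times\Sigma_d$.
\end{lemma}

\begin{proof}
Let $d=1$ and $\Phi=\{0,\dots,l-1\}$. Identify $\mathbb N\times\Phi$ with $\mathbb N$ by $(n,i)\mapsto ln+i$. On $\mathbb N\times\{+,-\}$ the permutation $(N,+)\mapsto(N+1,+)$, $(N,-)\mapsto(N-1,-)$ for $N\ge1$, $(0,-)\mapsto(0,+)$ has one orbit. In terms of $(n,i,\pm)$ it is, for $n\ge1$, of the form $(n,s)\mapsto(n+t_s,\sigma(s))$ with $s=(i,\pm)$: on the side $+$ it maps $i\mapsto i+1$ for $i<l-1$, and $(n,l-1)\mapsto(n+1,0)$; on the side $-$ it maps $i\mapsto i-1$ for $i\ge1$, and $(n,0)\mapsto(n-1,l-1)$. So it lies in $\mathcal K(\Phi\times\Sigma_1)=\mathcal C(1,\Phi\times\Sigma_1)$.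

Given $\gamma_d$, let $r=x_d$ and $t=x_{d+1}$, and let $\zeta_r,\zeta_t$ use the last component $\{\mathsf f,\mathsf b\}$ of $\Sigma_{d+1}$. Put $\gamma_{d+1}=\zeta_t\zeta_r\gamma_d^{\mathcal B}$, where $\gamma_d^{\mathcal B}$ acts as $\gamma_d$ on $\mathcal B=\{t=0,\ \mathsf f\}\cong\mathbb N^d\times\Phi\times\Sigma_d$ and trivially elsewhere; it is a counter permutation by Lemma~\ref{lem:cond}. By Lemma~\ref{lem:bf} with $\mathbf M=\operatorname{id}$, all orbits of $\zeta_t\zeta_r$ are finite and meet $\mathcal B$ in exactly one point, so the first return map to $\mathcal B$ is the identity. By Lemma~\ref{lem:return} the orbits of $\gamma_{d+1}$ correspond to those of $\gamma_d$.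
\end{proof}

\subsection{The machine permutation}

Take the machine of Lemma~\ref{lem:rev}, with $k$ counters and state set $\mathsf Q$. We turn its step into a permutation of $Y=\mathbb N^{k+1}\times\hat{\mathsf Q}$. The coordinate $x_{k+1}$ is a clock which starts when the machine has stopped. The set $\hat{\mathsf Q}$ consists of $\mathsf Q$, a new state $\tilde q$ (``stopped in $q$'') for each $q\in\mathsf Q$, and a dummy state $\bar p$ for each $p\in\mathsf Q\cup\tilde{\mathsf Q}$, where $\tilde{\mathsf Q}=\{\tilde q:q\in\mathsf Q\}$. We perform a machine step by first changing the state and then a counter; accordingly $\mathbf M=\mathbf U\mathbf J$ with a jump $\mathbf J$ and an update $\mathbf U$.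

\emph{The jump.} Whether a quadruple is applicable depends only on the state and on the set of zero counters. For $\tau\subset[k+1]$ define a partial map $\iota_\tau$ of $\hat{\mathsf Q}$:
\begin{itemize}
\item if $k+1\in\tau$: for $q\in\mathsf Q$ let $q\mapsto q'$ if a quadruple with source $q$ and target $q'$ is applicable when $\tau\cap[k]$ is the set of zero counters, and $q\mapsto\tilde q$ if none is applicable;
\item if $k+1\notin\tau$: let $\tilde q\mapsto\tilde q$ for all $q\in\mathsf Q$.
\end{itemize}
By determinism $\iota_\tau$ is well defined. By reversibility it is injective: two distinct quadruples with the same target are tests $\mathsf z$ and $\mathsf p$ of one counter, and these are not both applicable for the same $\tau$. Extend $\iota_\tau$ to a permutation of the finite set $\hat{\mathsf Q}$, again called $\iota_\tau$. Let $\mathbf J(x,q)=(x,\iota_{\tau(x)}(q))$ with $\tau(x)=\{i:x_i=0\}$. This is a permutation of $Y$.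

\emph{The update.} If $p\in\mathsf Q$ is the target of a quadruple $[q,i,\pm,p]$, then by reversibility this is the only quadruple with target $p$. We then let $\mathbf U_p$ act on $x_i$ and on the states $p,\bar p$ as follows:
\[
\begin{array}{llll}
\text{for }+:&(n,p)\mapsto(n+1,p),&(n,\bar p)\mapsto(n-1,\bar p)\ (n\ge1),&(0,\bar p)\mapsto(0,p);\\[2pt]
\text{for }-:&(n,p)\mapsto(n-1,p)\ (n\ge1),&(0,p)\mapsto(0,\bar p),&(n,\bar p)\mapsto(n+1,\bar p).
\end{array}
\]
The dummy states make these maps bijective. For $p=\tilde q$ we let $\mathbf U_p$ be given by the first line with $i=k+1$. The permutations $\mathbf U_p$ have disjoint supports; let $\mathbf U$ be their product.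

\emph{What $\mathbf M$ does.} Let $x_{k+1}=0$ and let the state be $q\in\mathsf Q$. If a quadruple $[q,i,o,q']$ is applicable, $\mathbf J$ changes the state to $q'$. If $o=\pm$, then $\mathbf U_{q'}$ changes $x_i$ by $\pm1$ (for $-$ we have $x_i\ge1$). If $o$ is a test, then by reversibility no quadruple with operation $\pm$ has target $q'$, and $\mathbf U$ does nothing. So $\mathbf M$ performs the machine step. If no quadruple is applicable, $\mathbf M$ passes to $\tilde q$ and sets $x_{k+1}=1$; afterwards it stays in $\tilde q$ and increases $x_{k+1}$ by $1$ each time, forever.

For $a\in\mathbb N$ let $y_a=((a,0,\dots,0),q_0)\in Y$, and for $h\in\hat{\mathsf Q}$ let $\nu_h(a)$ be the number of $n\ge0$ such that $\mathbf M^ny_a$ has state $h$. As $q_f$ is not the source of a quadruple, a run which reaches $q_f$ passes to $\tilde q_f$ in the next step and stays there; a run which does not reach $q_f$ never reaches $\tilde q_f$. Hence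
\begin{equation}\label{eq:nu}
\nu_{q_f}(a)=\begin{cases}1&a\in\mathcal A,\\0&a\notin\mathcal A,\end{cases}\qquad
\nu_{\tilde q_f}(a)=\begin{cases}\infty&a\in\mathcal A,\\0&a\notin\mathcal A.\end{cases}
\end{equation}

\subsection{The short circuit}

Let $h\in\{q_f,\tilde q_f\}$. We use $m=k+3$ coordinates $x_1,\dots,x_{k+1},r,t$ and the states
\[
(q,e,j,\cdot)\in\Sigma=\hat{\mathsf Q}\times\Sigma_{k+2}\times\mathbb Z/3\times\{\mathsf f,\mathsf b\}.
\]
We call $j$ the \emph{level}. Put $z=(x_1,\dots,x_{k+1},q)\in Y$ and $\mathcal B=\{t=0,\ \mathsf f\}$. Let $\gamma_{k+2}$ be as in Lemma~\ref{lem:thread} for $\Phi=\hat{\mathsf Q}$, acting on $(x_1,\dots,x_{k+1},r;q,e)$. Define the following permutations of $\Omega_0=\mathbb N^m\times\Sigma$; each is trivial where nothing is said.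
\begin{itemize}
\item $\theta$: $j\mapsto j+1$ at points with $r=0$, $q=h$ and direction $\mathsf f$;
\item $\lambda=\lambda_0\theta$, where $\lambda_0=\zeta_t\mu_{\mathsf f}\zeta_r\mu_{\mathsf b}$ is formed with the machine permutation $\mathbf M$;
\item $\eta$: $j\mapsto j+1$ on $\mathcal B$;\quad $\alpha_a$: $j\mapsto j+1$ on $\mathcal B\cap\{z=y_a\}$;
\item $\gamma$: apply $\gamma_{k+2}$ on $\mathcal B\cap\{j=0\}$;
\item $\beta=\gamma\,\alpha_a\,\eta$ and $c^0_{a,h}=\lambda\beta$.
\end{itemize}
So $\theta$ notes in the level that state $h$ is reached at the turning point of a back-and-forth run, $\alpha_a$ notes that the run starts from $y_a$, $\eta$ moves through the levels, and $\gamma$ is the thread.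

\begin{lemma}\label{lem:member}
$c^0_{a,h}\in\mathcal C(m,\Sigma)$, and an expression as a product of $\varepsilon$'s can be computed from $a$.
\end{lemma}

\begin{proof}
We treat the factors one by one.
\begin{itemize}
\item $\zeta_r$ and $\zeta_t$ have the form $\varepsilon_{i,\emptyset,\kappa}$. With suitable $\kappa$ changing only the state, $\theta=\varepsilon_{t,\{r\},\kappa}$ and $\eta=\varepsilon_{r,\{t\},\kappa}$. For $\gamma$ apply Lemma~\ref{lem:cond} with $I_0=\{t\}$ and the conditions $j=0$ and $\mathsf f$.
\item $\mu_{\mathsf f}$ is the product of ``$\mathbf U$ in direction $\mathsf f$'' and ``$\mathbf J$ in direction $\mathsf f$'', and $\mu_{\mathsf b}$ is the inverse of the corresponding product for $\mathsf b$. Each factor $\mathbf U_p$ of $\mathbf U$, restricted to one direction, is some $\varepsilon_{i,\emptyset,\kappa}$.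
\item $\mathbf J$ depends on the exact zero set $\tau(x)$, while $\varepsilon$'s can only test that some coordinates \emph{are} zero. Choose a linear order of the subsets of $[k+1]$ extending inclusion, and define permutations $\pi_\tau\in\operatorname{Sym}(\hat{\mathsf Q})$ recursively such that $\iota_\tau$ is the product of all $\pi_I$ with $I\subseteq\tau$, with $\pi_I$ for later $I$ applied later. This is possible as $\tau$ is the last of its subsets. Then $\mathbf J$, in one direction, is the ordered product of the permutations ``apply $\pi_I$ to $q$ if $x_i=0$ for all $i\in I$'' in that direction, since at a point with zero set $\tau$ exactly the $\pi_I$ with $I\subseteq\tau$ are applied. These are $\varepsilon_{r,I,\kappa}$ with $\kappa$ changing only the state; note $r\notin I$.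
\item $\alpha_0=\varepsilon_{r,\{x_1,\dots,x_{k+1},t\},\kappa}$, where $\kappa$ maps $j\mapsto j+1$ if $q=q_0$ and the direction is $\mathsf f$. Let $\kappa_a\in\mathcal K(\Sigma)$ interchange $0$ and $a$, for all states, and let $g_a=\varepsilon_{i,\emptyset,\kappa_a}$ for the coordinate $i=x_1$. Then $\alpha_a=g_a\alpha_0g_a^{-1}$.\qedhere
\end{itemize}
\end{proof}

\begin{proposition}\label{prop:orbits}
On $\Omega_0$ the permutation $c^0_{a,h}$ has exactly one infinite orbit and exactly $2^{k+3}\nu_h(a)$ finite orbits (infinitely many if $\nu_h(a)=\infty$). Fix $e_0\in\Sigma_{k+2}$. The point $\rho$ with $(x_1,\dots,x_{k+1})=(0,\dots,0,1)$, $r=t=0$ and state $(q_0,e_0,0,\mathsf f)$, which depends neither on $a$ nor on $h$, lies in the infinite orbit.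
\end{proposition}

\begin{proof}
We compute the first return map of $\lambda\beta$ to $\mathcal B$ and use Lemma~\ref{lem:return}. Write a point of $\mathcal B$ as $(C,j)$, where $C=(y,n,e)$ consists of $y=z\in Y$, $n=r$ and $e$. We call $C$ a \emph{cell}; so $\mathcal B$ is the union of the cells, each with three levels.

\emph{The map $\lambda_{\mathcal B}$.} The permutation $\lambda_0$ does not use or change $e$ and $j$, and $\theta$ changes only $j$, which takes finitely many values. So by Lemma~\ref{lem:bf} all $\lambda$-orbits are finite and meet $\mathcal B$. Starting at $(C,j)\in\mathcal B$, the only point before the next return to $\mathcal B$ at which $\theta$ can act is the one with components $(t,r,z,\cdot)=(n,0,\mathbf M^ny,\mathsf f)$; for $n=0$ this is the starting point. Hence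
\[
\lambda_{\mathcal B}(C,j)=(C,j+\chi(C)),\qquad \chi(C)=\begin{cases}1&\text{if $\mathbf M^ny$ has state $h$,}\\0&\text{otherwise.}\end{cases}
\]

\emph{The map $\beta|_{\mathcal B}$.} Let $\delta(C)=1$ if $y=y_a$ and $\delta(C)=0$ otherwise. By $\alpha_a\eta$ the level $j$ becomes $j'=j+1+\delta(C)$; then, if $j'=0$, the cell $C$ is replaced by $\gamma C$, where we write $\gamma$ also for the permutation $\gamma_{k+2}$ of the set of cells. By Lemma~\ref{lem:thread} it has exactly one orbit on this infinite set.

\emph{The map $F=\lambda_{\mathcal B}\circ\beta|_{\mathcal B}$.} Together, with $j'=j+1+\delta(C)$,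
\[
F(C,j)=\begin{cases}(C,\,j'+\chi(C))&j'\ne0,\\(\gamma C,\,\chi(\gamma C))&j'=0.\end{cases}
\]
So every cell $C$ is entered, from $\gamma^{-1}C$, at level $\chi(C)$, and it is left at the level $j=-1-\delta(C)$. At the other levels $F$ acts by $j\mapsto j+1+\delta+\chi$ with $\delta=\delta(C)$, $\chi=\chi(C)$. The four cases are shown in Figure~\ref{fig:cell}:
\begin{itemize}
\item $\delta=0,\chi=0$: enter at $0$, then $0\to1\to2\to$ exit;
\item $\delta=0,\chi=1$: enter at $1$, then $1\to0\to2\to$ exit;
\item $\delta=1,\chi=0$: enter at $0$, then $0\to2\to1\to$ exit;
\item $\delta=1,\chi=1$: enter at $1$ and exit at once; $(C,0)$ and $(C,2)$ are fixed by $F$.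
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node[circle,draw,inner sep=1.5pt] (A0) at (0,2) {\small 0};
\node[circle,draw,inner sep=1.5pt] (A1) at (0,1) {\small 1};
\node[circle,draw,inner sep=1.5pt] (A2) at (0,0) {\small 2};
\draw[->] (-1,2) -- (A0);
\draw[->] (A0) -- (A1);
\draw[->] (A1) -- (A2);
\draw[->] (A2) -- (1,0);
\node at (0,-0.8) {\small $\delta=0,\ \chi=0$};
\node[circle,draw,inner sep=1.5pt] (B0) at (3.4,2) {\small 0};
\node[circle,draw,inner sep=1.5pt] (B1) at (3.4,1) {\small 1};
\node[circle,draw,inner sep=1.5pt] (B2) at (3.4,0) {\small 2};
\draw[->] (2.4,1) -- (B1);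
\draw[->] (B1) -- (B0);
\draw[->] (B0) to[bend left=50] (B2);
\draw[->] (B2) -- (4.4,0);
\node at (3.4,-0.8) {\small $\delta=0,\ \chi=1$};
\node[circle,draw,inner sep=1.5pt] (C0) at (6.8,2) {\small 0};
\node[circle,draw,inner sep=1.5pt] (C1) at (6.8,1) {\small 1};
\node[circle,draw,inner sep=1.5pt] (C2) at (6.8,0) {\small 2};
\draw[->] (5.8,2) -- (C0);
\draw[->] (C0) to[bend right=50] (C2);
\draw[->] (C2) -- (C1);
\draw[->] (C1) -- (7.8,1);
\node at (6.8,-0.8) {\small $\delta=1,\ \chi=0$};
\node[circle,draw,inner sep=1.5pt] (D0) at (10.2,2) {\small 0};
\node[circle,draw,inner sep=1.5pt] (D1) at (10.2,1) {\small 1};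
\node[circle,draw,inner sep=1.5pt] (D2) at (10.2,0) {\small 2};
\draw[->] (9.2,1) -- (D1);
\draw[->] (D1) -- (11.2,1);
\path[->] (D0) edge[loop right] (D0);
\path[->] (D2) edge[loop right] (D2);
\node at (10.2,-0.8) {\small $\delta=1,\ \chi=1$};
\end{tikzpicture}
\caption{The three levels of a cell and the map $F$ on them. The thread enters from the left and leaves to the right. Only if the run starts at $y_a$ ($\delta=1$) and ends in state $h$ ($\chi=1$) does the thread bypass two levels, which become fixed points.}\label{fig:cell}
\end{figure}

Hence the points of $\mathcal B$ visited by the thread form one infinite $F$-orbit, as $\gamma$ has exactly one orbit on the infinite set of cells. The other $F$-orbits are two fixed points for each cell $C=(y_a,n,e)$ such that $\mathbf M^ny_a$ has state $h$. There are $|\Sigma_{k+2}|\,\nu_h(a)=2^{k+2}\nu_h(a)$ such cells. By Lemma~\ref{lem:return} this proves the first statement. The point $\rho$ lies in a cell with $x_{k+1}=1$, so with $\delta=0$, and all levels of such a cell are visited by the thread.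
\end{proof}

\begin{remark}
Two levels would not do in this construction: with $\mathbb Z/2$ in place of $\mathbb Z/3$ a cell with $\delta=0$ and $\chi=1$ would be entered and left at level $1$, and level $0$ would be a fixed point, whatever the input $a$.
\end{remark}

\section{Proof of Theorem A}

Let $m$ and $\Sigma$ be as in Section~\ref{sec:orbits}; they are determined by the machine of Lemma~\ref{lem:rev}. Let $P$, $\Omega$, $D$ be as in Section~\ref{sec:P} for these $m,\Sigma$, and let $S$, $G$ be the groups built from $(P,D)$ in Section~\ref{sec:sc}. All of these are fixed, and $G$ has a finite $C'(1/6)$ presentation and is torsion-free hyperbolic by Lemma~\ref{lem:sc}.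

By Lemmas~\ref{lem:member} and~\ref{lem:realize} we can compute from $a$ words $c_a$ and $c_a'$ over $X^{\pm1}$ which act on $\Omega=\Omega_0\times\{1,2,3\}^m$ as $c^0_{a,q_f}\times\operatorname{id}$ and $c^0_{a,\tilde q_f}\times\operatorname{id}$. Read these words as elements of $S$. They are nontrivial, since they have infinite orbits on $\Omega$. Let
\[
x\varphi_a=c_a^{-1}(x\pi)c_a,\qquad x\varphi_a'=c_a'^{-1}(x\pi)c_a' .
\]
On generators, $x\mapsto c^{-1}xc$ for $x\in X\cup\{a_1,a_2\}$, with $c=c_a$ or $c=c_a'$, and $y,b_1,b_2\mapsto1$. So the families are computable. Part (1) is Proposition~\ref{prop:E}(1).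

\medskip
\noindent\textbf{Part (2).} By Proposition~\ref{prop:E}(2), $\operatorname{EvFix}(\varphi_a')$ is finitely generated if and only if $c_a'$ has finitely many orbits on $\Omega$. By Proposition~\ref{prop:orbits} there are $3^m(1+2^{k+3}\nu_{\tilde q_f}(a))$ orbits. By \eqref{eq:nu} this is finite if and only if $a\notin\mathcal A$. As $\mathcal A$ is r.e.\ and not recursive, its complement is not r.e. If the set of endomorphisms of $G$ (given by images of the generators) with finitely generated $\operatorname{EvFix}$ were r.e., so would be the complement of $\mathcal A$. By part (1) the same holds for $\operatorname{EvPer}$.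

\medskip
\noindent\textbf{Part (3).} By Proposition~\ref{prop:orbits} and \eqref{eq:nu}, $c_a$ has at most $3^m(1+2^{k+3})$ orbits on $\Omega$. So by Proposition~\ref{prop:E}(2) the group $E_a:=\operatorname{EvFix}(\varphi_a)$ is generated by at most $3+3^m(1+2^{k+3})$ elements, for every $a$.

Suppose that an algorithm outputs, given $a$, a finite set of words generating $E_a$. By Proposition~\ref{prop:E}(3) we can compute words $g_1,\dots,g_l$ such that every point of $\Omega$ lies in some $Z_{c_a}g_i\omega_*$. The generators of $S$ act on $\Omega$ by computable permutations ($a_1,a_2$ act trivially), so we can compute the points $g_i\omega_*=(\xi_i,\mathbf b_i)\in\Omega_0\times\{1,2,3\}^m$. With $c^0=c^0_{a,q_f}$ and $\rho$ as in Proposition~\ref{prop:orbits}, we claim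
\begin{equation}\label{eq:crit}
a\notin\mathcal A\iff\text{for every $i$ there is $n_i\in\mathbb Z$ with }(c^0)^{n_i}\rho=\xi_i .
\end{equation}
If $a\notin\mathcal A$, then $\nu_{q_f}(a)=0$, and $c^0$ has only one orbit on $\Omega_0$. So the right-hand side holds. If $a\in\mathcal A$, then $\nu_{q_f}(a)=1$, and $c_a$ has a finite orbit on $\Omega$. Let $\omega$ be a point of it, and let $i$ be such that $\omega\in Z_{c_a}g_i\omega_*$. Since $Z_{c_a}$ centralizes $c_a$, it permutes the $\langle c_a\rangle$-orbits, preserving their cardinality. So the $c_a$-orbit of $g_i\omega_*$ is finite, and so is the $c^0$-orbit of $\xi_i$. But the orbit of $\rho$ is infinite, so the right-hand side fails for this $i$.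

As $c^0$ is computable from $a$, the right-hand side of \eqref{eq:crit}, if true, is verified by a search. So the complement of $\mathcal A$ would be r.e., a contradiction.

Finally, suppose that $\ell$ is a computable function such that $E_a$ is generated by elements of length at most $\ell(a)$, for all $a$. Then the set of all words of length at most $\ell(a)$ which represent elements of $E_a$ generates $E_a$. It can be computed: a word $u$ represents an element of $E_a=\pi^{-1}(Z_{c_a})$ if and only if $u\pi$ commutes with $c_a$, and $G$ has solvable word problem. This contradicts what we have just proved. \qed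

\medskip
By part (1) the conclusions hold for $\operatorname{EvPer}$ as well as for $\operatorname{EvFix}$, and torsion-free hyperbolic inputs are hyperbolic inputs. So all of the questions of the introduction have negative answers.

\begin{thebibliography}{9}
\bibitem{Brown} K. Brown, \emph{Finiteness properties of groups}, JPAA 44 (1987).
\bibitem{Carvalho} Andr\'e Carvalho, \emph{Eventually fixed points of endomorphisms of virtually free groups}, arXiv:2204.04543 (2022).
\bibitem{LS} Lyndon--Schupp, Chapter V.
\bibitem{Morita} K. Morita, TCS 168 (1996).
\end{thebibliography}

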